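# Reflexivity of comodule categories in every dimension

Fix a field $\mathbb K$. Write $\mathrm{Vect}$ for the category of $\mathbb K$-vector spaces, $\mathrm{Hom}(V,W)$ for linear maps, and $V^*=\mathrm{Hom}(V,\mathbb K)$. All functors between $\mathbb K$-linear categories are $\mathbb K$-linear; coalgebras and comodules are counital.

## 1. Large coalgebras should fail: graded spaces say otherwise

A vector space $W$ is isomorphic to $W^{**}$ by the canonical map exactly when $\dim W<\infty$. We ask the same question one level up, with vector spaces replaced by linear categories and the field replaced by $\mathrm{Vect}$.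

**Definition (dual, reflexive).** For cocomplete $\mathbb K$-linear categories $\mathcal C,\mathcal D$, let $\mathrm{Hom}(\mathcal C,\mathcal D)$ be the category of cocontinuous (that is, small-colimit preserving) linear functors and natural transformations. The *linear dual* of $\mathcal C$ is $\mathcal C^*=\mathrm{Hom}(\mathcal C,\mathrm{Vect})$. Colimits in $\mathcal C^*$ are pointwise, so evaluation at an object $X$ is a cocontinuous functor $\mathcal C^*\to\mathrm{Vect}$, and we get
$$\mathrm{dd}:\mathcal C\to\mathcal C^{**},\qquad X\mapsto(F\mapsto F(X)).$$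
We call $\mathcal C$ *reflexive* if $\mathrm{dd}$ is an equivalence.

**Definition (coalgebra, comodule).** A coalgebra $C$ has a coassociative comultiplication $\Delta:C\to C\otimes C$ and a counit $C\to\mathbb K$. A right comodule is a space $X$ with a linear map $\rho_X:X\to X\otimes C$ such that $(\rho_X\otimes\mathrm{id})\rho_X=(\mathrm{id}\otimes\Delta)\rho_X$ and such that applying the counit to the factor $C$ after $\rho_X$ gives $\mathrm{id}_X$. A map $f$ of comodules satisfies $\rho_Yf=(f\otimes\mathrm{id}_C)\rho_X$. The category is $\mathcal M^C$.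

It is known that $\mathcal M^C$ is reflexive when $C$ has countable dimension. The problem, from Brandenburg, Chirvasitu and Johnson-Freyd, "Reflexivity and dualizability in categorified linear algebra" (arXiv:1409.5934, 2014), is whether countability can be dropped. The vector space analogy suggests a first guess: reflexivity is a smallness condition, and a large enough $C$ violates it. Let us test this guess.

**The case $C=\mathbb K$.** Here $\mathcal M^C=\mathrm{Vect}$. If $F:\mathrm{Vect}\to\mathrm{Vect}$ is cocontinuous, the natural map $F(\mathbb K)\otimes W\to F(W)$, $a\otimes w\mapsto F(w)(a)$ (view $w\in W$ as a map $\mathbb K\to W$), is an isomorphism for $W=\mathbb K$. Both sides preserve direct sums, so it is always an isomorphism. Hence $F\mapsto F(\mathbb K)$ is an equivalence $\mathrm{Vect}^*\simeq\mathrm{Vect}$. Under it $\mathrm{dd}(X)$ becomes $V\mapsto V\otimes X$, whose value at $\mathbb K$ is $X$. So $\mathrm{Vect}$ is reflexive.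

**Graded spaces.** Let $I$ be any set and let $C$ have basis $(g_i)_{i\in I}$ with $\Delta g_i=g_i\otimes g_i$ and counit $g_i\mapsto1$. For a comodule write $\rho(x)=\sum x_i\otimes g_i$. Coassociativity says $\rho(x_i)=x_i\otimes g_i$, and the counit says $x=\sum x_i$. So $X$ is the sum of the spaces $X_i=\{x:\rho(x)=x\otimes g_i\}$. The sum is direct: if $\sum x_i=0$ with $x_i\in X_i$, then applying $\rho$ gives $\sum x_i\otimes g_i=0$, so all $x_i=0$. Thus $\mathcal M^C\simeq\mathrm{Vect}^I$. Let $\mathbb K_i$ be $\mathbb K$ in degree $i$. Since $X=\bigoplus_iX_i\otimes\mathbb K_i$, a cocontinuous $F$ satisfies $F(X)\cong\bigoplus_iF(\mathbb K_i)\otimes X_i$, and every family $(V_i)$ defines such a functor. So $(\mathcal M^C)^*\simeq\mathrm{Vect}^I$, and $\mathrm{dd}(X)$ becomes $(V_i)\mapsto\bigoplus V_i\otimes X_i$, from which $X_i$ is recovered as the value at $\mathbb K_i$. So $\mathcal M^C$ is reflexive for $I$ of any cardinality. For vector spaces, dualizing turns $\mathbb K^{(I)}$ into the larger $\mathbb K^I$; here $\mathrm{Vect}^I$ is its own dual, and the guess fails.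

**Finite-dimensional $C$.** Then $A=C^*$ is an algebra, and $\mathcal M^C$ is the category of left $A$-modules, $f\cdot x=(\mathrm{id}\otimes f)\rho(x)$. For cocontinuous $F$, the space $F(A)$ is a right $A$-module via right multiplications, and $F(A)\otimes_AX\to F(X)$, $v\otimes x\mapsto F(a\mapsto ax)(v)$, is an isomorphism: it is one for $X=A$, both sides are cocontinuous in $X$, and every module is a cokernel of a map of free modules. So the dual is the category of right $A$-modules, the double dual is again left $A$-modules, and $\mathrm{dd}(X)$ becomes $N\mapsto N\otimes_AX$, with value $X$ at $N=A$. Reflexive again.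

So the guess is to be reversed.

**Theorem A.** For every coassociative $\mathbb K$-coalgebra $C$, the category $\mathcal M^C$ is reflexive.

## 2. From comodules to filtered colimits of finite-dimensional ones

The only property of comodules that we use is that everything is glued from finite-dimensional pieces. We isolate it.

**Theorem B.** Let $\mathcal C$ be a cocomplete, locally small $\mathbb K$-linear category with a full subcategory $\mathcal E$ such that

* (P1) $\mathcal E$ is essentially small and closed under finite colimits in $\mathcal C$;
* (P2) for $Z\in\mathcal E$, $\mathrm{Hom}_{\mathcal C}(Z,-)$ preserves filtered colimits;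
* (P3) every $X\in\mathcal C$ is the colimit of the canonical diagram $\mathcal E\!\downarrow\!X\to\mathcal C$, $(Z\xrightarrow{z}X)\mapsto Z$.

Then $\mathcal C$ is reflexive. In particular every locally finitely presentable $\mathbb K$-linear category is reflexive.

For the last sentence, take for $\mathcal E$ the finitely presentable objects (those $Z$ for which $\mathrm{Hom}(Z,-)$ preserves filtered colimits); they satisfy (P1)–(P3) by Adámek–Rosický, *Locally Presentable and Accessible Categories*, Ch. 1. Recall that $\mathcal E\!\downarrow\!X$ has as objects the pairs $(Z,z)$ with $Z\in\mathcal E$, $z:Z\to X$, and as morphisms $(Z,z)\to(Z',z')$ the maps $u:Z\to Z'$ with $z'u=z$. For $\mathcal C=\mathrm{Vect}$ and $\mathcal E$ the finite-dimensional spaces, (P3) says that a space is glued from its finite-dimensional subspaces.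

**Theorem B implies Theorem A.** Let $\mathcal C=\mathcal M^C$, a locally presentable (hence cocomplete, locally small) category, and let $\mathcal E$ be the finite-dimensional comodules. Colimits in $\mathcal M^C$ are created by the forgetful functor to $\mathrm{Vect}$.

(P1) Finite direct sums and cokernels of finite-dimensional comodules are finite-dimensional, and there is only a set of isomorphism classes.

(P2) For $\dim Z<\infty$, $\mathrm{Hom}_{\mathcal M^C}(Z,Y)$ is the kernel of the linear map
$$\mathrm{Hom}(Z,Y)\to\mathrm{Hom}(Z,Y\otimes C),\qquad f\mapsto\rho_Yf-(f\otimes\mathrm{id}_C)\rho_Z,$$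
natural in $Y$. The functors $\mathrm{Hom}(Z,-)$ (as $\dim Z<\infty$) and $-\otimes C$, and kernels, commute with filtered colimits in $\mathrm{Vect}$.

(P3) First, each $x\in X$ lies in a finite-dimensional subcomodule (the fundamental theorem of comodules). Let $(c_k)$ be a basis of $C$, write $\rho(x)=\sum_kx_k\otimes c_k$, a finite sum, and $\Delta c_i=\sum_{j,k}a_{ijk}\,c_j\otimes c_k$. Coassociativity says $\sum_k\rho(x_k)\otimes c_k=\sum_ix_i\otimes\Delta c_i$; comparing coefficients of $c_k$ gives $\rho(x_k)=\sum_{i,j}a_{ijk}\,x_i\otimes c_j$. So the span of the $x_k$ is a subcomodule, and it contains $x$ by the counit axiom. Sums of two finite-dimensional subcomodules are again such, so $X$ is the directed union, hence the colimit, of the poset $\mathcal P$ of its finite-dimensional subcomodules.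

It remains to see that $\mathcal P\to\mathcal E\!\downarrow\!X$, $S\mapsto(S\subset X)$, is final, since then the colimit over $\mathcal E\!\downarrow\!X$ agrees with the one over $\mathcal P$. Finality means: for each $(Z,z)$ the category of pairs consisting of $S\in\mathcal P$ and a factorization of $z$ through $S$ is nonempty and connected. Factorizations are unique because $S\to X$ is monic, so this category is the poset of those $S\in\mathcal P$ containing $z(Z)$. It contains the finite-dimensional subcomodule $z(Z)$, and it is directed, hence connected. $\square$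

From now on we are in the situation of Theorem B. Nothing changes if $\mathcal E$ is replaced by a skeleton, so we assume that $\mathcal E$ is small, with finite colimits computed as in $\mathcal C$. In particular $\mathcal E$ has a zero object and biproducts.

## 3. Recovering $X$ by representables, and the divided power coalgebra

Given cocontinuous $G:\mathcal C^*\to\mathrm{Vect}$, we must find $X$ with $G\cong\mathrm{dd}(X)$. In the examples we evaluated $G$ at special functors: at $\mathrm{Hom}(\mathbb K_i,-)$ for graded spaces, at $\mathrm{Hom}_A(A,-)$ for modules. The sensible first approach is to do this in general: define $X$ by prescribing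
$$\mathrm{Hom}(Z,X)=G\big(\mathrm{Hom}_{\mathcal C}(Z,-)\big),\qquad Z\in\mathcal E .$$
This makes sense only if $\mathrm{Hom}_{\mathcal C}(Z,-)$ is in $\mathcal C^*$, so only if it preserves cokernels. Here is where it stops.

**Example 1.** The divided power coalgebra has basis $c_0,c_1,\dots$ with $\Delta c_n=\sum_{i+j=n}c_i\otimes c_j$ and counit $c_n\mapsto\delta_{n0}$. Write $\rho(x)=\sum t_n(x)\otimes c_n$. The axioms say $t_mt_n=t_{m+n}$ and $t_0=\mathrm{id}$, so a comodule is a space with an endomorphism $t=t_1$ such that every $x$ is killed by some power of $t$. Put $J_n=\mathbb K[t]/(t^n)$. Let $Z\ne0$ be finite-dimensional, with $t^mZ=0$, $m\ge1$. Since $t$ is nilpotent, $Z/tZ\neq0$, so there is a nonzero comodule map $Z\to J_1$. It does not lift along the surjection $J_{m+1}\to J_1$: a lift has image in $\ker(t^m\text{ on }J_{m+1})=tJ_{m+1}$, which goes to $0$ in $J_1$. So $\mathrm{Hom}(Z,-)$ does not preserve this cokernel, and for no nonzero finite-dimensional $Z$ is $\mathrm{Hom}(Z,-)$ in the dual.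

The way around is to look at *right adjoints*. For $\mathcal C=\mathrm{Vect}$, $\mathrm{dd}(X)$ was $-\otimes X$, with right adjoint $V\mapsto\mathrm{Hom}(X,V)$. In general we will see that $\mathrm{dd}(X)$ has a right adjoint whose value at $V$, restricted to $\mathcal E$, is
$$Z\mapsto\mathrm{Hom}\big(\mathrm{Hom}_{\mathcal C}(Z,X),V\big).$$
This is right exact in $Z$, because the left exact functor $\mathrm{Hom}_{\mathcal C}(-,X)$ is dualized. The functor $\mathrm{Hom}_{\mathcal C}(-,X)$ on $\mathcal E$ determines $X$, and the right adjoint knows it *through its linear duals*. So the plan is: show that every cocontinuous $G$ has a right adjoint $G^R$, and show that $G^R$ has the form above.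

## 4. Objects of $\mathcal C$ as left exact functors on $\mathcal E$

This section describes $\mathcal C$ in terms of $\mathcal E$. Let $\mathrm{Lex}(\mathcal E^{op},\mathrm{Vect})$ be the category of linear functors $L:\mathcal E^{op}\to\mathrm{Vect}$ sending cokernels to kernels: if $X\to Y\to Z\to0$ is a cokernel diagram, then $0\to L(Z)\to L(Y)\to L(X)$ is exact. For $X\in\mathcal C$ put
$$yX=\mathrm{Hom}_{\mathcal C}(-,X)|_{\mathcal E}\in\mathrm{Lex}(\mathcal E^{op},\mathrm{Vect}).$$

We first check that limits over $\mathcal E\!\downarrow\!X$, which do not mention linearity, see the linear structure.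

**Remark 0.** Let $H:\mathcal E^{op}\to\mathrm{Vect}$ be linear, and let $\varphi_{(Z,z)}\in H(Z)$, $(Z,z)\in\mathcal E\!\downarrow\!X$, be a compatible family: $\varphi_{(Z,zu)}=H(u)\varphi_{(Z',z)}$ for $u:Z\to Z'$, $z:Z'\to X$. Then $z\mapsto\varphi_{(Z,z)}$ is linear.

*Proof.* Given $z_1,z_2:Z\to X$, put $\psi=\varphi_{(Z\oplus Z,(z_1,z_2))}$. Let $i_1,i_2:Z\to Z\oplus Z$ be the inclusions, and $\delta=i_1+i_2$. As $(z_1,z_2)\delta=z_1+z_2$ and $(z_1,z_2)i_k=z_k$, we get $\varphi_{(Z,z_1+z_2)}=H(\delta)\psi=H(i_1)\psi+H(i_2)\psi=\varphi_{(Z,z_1)}+\varphi_{(Z,z_2)}$. Taking $u=\lambda\,\mathrm{id}_Z$ gives $\varphi_{(Z,\lambda z)}=\lambda\varphi_{(Z,z)}$. $\square$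

A compatible family is therefore the same as a linear natural transformation $yX\to H$:
$$\lim_{(Z,z)\in\mathcal E\downarrow X}H(Z)=\mathrm{Nat}(yX,H).$$

**Lemma 1.** $y:\mathcal C\to\mathrm{Lex}(\mathcal E^{op},\mathrm{Vect})$ is an equivalence.

*Proof.* **Fully faithful.** By (P3) and Remark 0 with $H=yX'$,
$$\mathrm{Hom}_{\mathcal C}(X,X')=\lim_{\mathcal E\downarrow X}\mathrm{Hom}_{\mathcal C}(Z,X')=\mathrm{Nat}(yX,yX'),$$
where $f$ corresponds to $(fz)_{(Z,z)}$, that is, to $yf$.

**Essentially surjective: the indexing category.** Let $L$ be in $\mathrm{Lex}(\mathcal E^{op},\mathrm{Vect})$. We build $X$ by gluing one copy of $Z$ for each element of $L(Z)$. Let $\mathrm{El}(L)$ be the small category of pairs $(Z,l)$, $l\in L(Z)$, where a morphism $(Z,l)\to(Z',l')$ is a map $u:Z\to Z'$ with $L(u)l'=l$. It is filtered. It is nonempty, since it contains $(0,0)$. Two objects $(Z,l),(Z',l')$ both map to $(Z\oplus Z',(l,l'))$, by the inclusions. Given parallel $u,v:(Z,l)\to(Z',l')$, let $q:Z'\to Z''$ be the cokernel of $u-v$. Since $L(u-v)l'=l-l=0$ and $L(q)$ identifies $L(Z'')$ with $\ker L(u-v)$, there is $l''$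 with $L(q)l''=l'$. Then $q:(Z',l')\to(Z'',l'')$ coequalizes $u$ and $v$.

**The object and the comparison map.** Let $X$ be the colimit of $(Z,l)\mapsto Z$ in $\mathcal C$. By (P2), $yX(W)=\mathrm{colim}_{(Z,l)}\mathrm{Hom}(W,Z)$, naturally in $W\in\mathcal E$; a filtered colimit in $\mathrm{Vect}$ is computed in sets. The linear maps $\mathrm{Hom}(W,Z)\to L(W)$, $w\mapsto L(w)l$, are compatible, since $L(uw)l'=L(w)L(u)l'=L(w)l$ for $u:(Z,l)\to(Z',l')$. They induce linear maps $\theta_W:yX(W)\to L(W)$, natural in $W$.

**$\theta_W$ is bijective.** Let $w:W\to Z$ and $(Z,l)\in\mathrm{El}(L)$. Then $w$ is a morphism $(W,L(w)l)\to(Z,l)$ of $\mathrm{El}(L)$, and it carries $\mathrm{id}_W$ to $w$. So the class of $w$ at $(Z,l)$ equals the class of $\mathrm{id}_W$ at $(W,L(w)l)$. Hence every element of $yX(W)$ is the class of $\mathrm{id}_W$ at some $(W,m)$, and $\theta_W$ sends it to $m$. So the element is determined by its image, and $\theta_W$ is injective. Every $m\in L(W)$ occurs, so $\theta_W$ is surjective. Thus $yX\cong L$. $\square$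

## 5. The dual as right exact functors, and the adjunction $\varepsilon_X\dashv R_X$

Now we describe $\mathcal C^*$ in terms of $\mathcal E$. Let $D=\mathrm{Rex}(\mathcal E,\mathrm{Vect})$ be the category of linear functors $\mathcal E\to\mathrm{Vect}$ preserving finite colimits. Linear functors preserve biproducts, and the coequalizer of $f,g$ is the cokernel of $f-g$, so this is the same as preserving cokernels.

**Lemma 2.** For $F\in D$ and $X\in\mathcal C$ put $\widehat F(X)=\mathrm{colim}_{(Z,z)\in\mathcal E\downarrow X}F(Z)$. Then naturally in $F,X,V$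
$$\mathrm{Hom}(\widehat F(X),V)\cong\mathrm{Nat}\big(F,\mathrm{Hom}(yX(-),V)\big)\cong\mathrm{Nat}\big(yX,\mathrm{Hom}(F(-),V)\big).\tag{1}$$
The functor $\widehat F:\mathcal C\to\mathrm{Vect}$ is linear and cocontinuous. Restriction $\mathrm{res}:\mathcal C^*\to D$, $F\mapsto F|_{\mathcal E}$, is an equivalence with quasi-inverse $F\mapsto\widehat F$.

*Proof.* **Formula (1).** A map out of a colimit is a compatible family, so by Remark 0, with $H=\mathrm{Hom}(F(-),V)$,
$$\mathrm{Hom}(\widehat F(X),V)=\lim_{\mathcal E\downarrow X}\mathrm{Hom}(F(Z),V)=\mathrm{Nat}\big(yX,\mathrm{Hom}(F(-),V)\big).$$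
Both $\mathrm{Nat}$-sets in (1) consist of families of bilinear maps $b_Z:F(Z)\times yX(Z)\to V$ with $b_Z(a,zu)=b_{Z'}(F(u)a,z)$ for $u:Z\to Z'$, $a\in F(Z)$, $z:Z'\to X$. Explicitly, a map $\widehat F(X)\to V$ corresponds to the $b$ for which it sends the class of $a$ at $(Z,z)$ to $b_Z(a,z)$.

**Cocontinuity.** We exhibit a right adjoint of $\widehat F$. As $F$ preserves cokernels, $\mathrm{Hom}(F(-),V)$ lies in $\mathrm{Lex}(\mathcal E^{op},\mathrm{Vect})$. By Lemma 1 it is isomorphic to $yY_V$ for some $Y_V\in\mathcal C$, and the right side of (1) is $\mathrm{Hom}_{\mathcal C}(X,Y_V)$, naturally in $X$. So $\mathrm{Hom}(\widehat F(-),V)$ is representable for each $V$; that is, $\widehat F$ has a right adjoint. Hence $\widehat F$ is cocontinuous, in particular it preserves biproducts and is additive.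

**Linearity.** Only scalars remain. The map $\widehat F(\lambda\,\mathrm{id}_X)$ sends the class of $a\in F(Z)$ at $(Z,z)$ to the class of $a$ at $(Z,\lambda z)$. Via the morphism $\lambda\,\mathrm{id}_Z:(Z,\lambda z)\to(Z,z)$ this is the class of $\lambda a$ at $(Z,z)$.

**The equivalence.** If $F\in\mathcal C^*$, then $F|_{\mathcal E}\in D$ by (P1), and $\widehat{F|_{\mathcal E}}(X)=\mathrm{colim}\,F(Z)\cong F(X)$ by cocontinuity and (P3). If $F\in D$ and $Z\in\mathcal E$, then $\mathcal E\!\downarrow\!Z$ has the terminal object $(Z,\mathrm{id}_Z)$, so $\widehat F(Z)\cong F(Z)$, naturally in $Z$. Both isomorphisms are natural in $F$. $\square$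

Put $\varepsilon_X:D\to\mathrm{Vect}$, $\varepsilon_X(F)=\widehat F(X)$. Then $\varepsilon_X=\mathrm{dd}(X)\circ\widehat{(\ )}$, naturally in $X$, and precomposition with the equivalence $\widehat{(\ )}:D\to\mathcal C^*$ is an equivalence $\mathcal C^{**}\to\mathrm{Hom}(D,\mathrm{Vect})$. So **$\mathcal C$ is reflexive if and only if**
$$\varepsilon:\mathcal C\to\mathrm{Hom}(D,\mathrm{Vect}),\qquad X\mapsto\varepsilon_X,$$
**is an equivalence.** This is what we must prove.

Define
$$R_X:\mathrm{Vect}\to D,\qquad R_X(V)=\mathrm{Hom}(yX(-),V).$$
This is in $D$: $yX$ sends cokernels to kernels, and $\mathrm{Hom}(-,V)$ is exact, so it turns these kernels into cokernels. The first isomorphism in (1) says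
$$\varepsilon_X\dashv R_X .$$

**Example 2.** Let $\mathcal C=\mathrm{Vect}$ and let $\mathcal E$ be the finite-dimensional spaces. Then $yX(Z)\cong Z^*\otimes X$, so $R_X(V)(Z)\cong Z\otimes\mathrm{Hom}(X,V)$. Under $D\simeq\mathrm{Vect}$, $F\mapsto F(\mathbb K)$, the adjunction $\varepsilon_X\dashv R_X$ becomes the usual one between $-\otimes X$ and $\mathrm{Hom}(X,-)$.

## 6. Colimits, products and adjoints on $D$

To run the plan we need right adjoints of functors on $D$, and we need to know which limits in $D$ are computed pointwise.

We use the special adjoint functor theorem (Mac Lane, *Categories for the Working Mathematician*, V.8). It says that a limit-preserving functor from a complete, locally small, well-powered category with a small cogenerating set to a locally small category has a left adjoint. Dually, a cocontinuous functor from a cocomplete, locally small, co-well-powered category with a small generating set to a locally small category has a right adjoint.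

**Lemma 3.** (a) $D$ is closed under pointwise colimits in the category of linear functors $\mathcal E\to\mathrm{Vect}$, so it is cocomplete with colimits computed pointwise.
(b) $D$ is closed under pointwise products, so products in $D$ exist and are computed pointwise.
(c) Every cocontinuous functor $G:D\to\mathrm{Vect}$ has a right adjoint.

*Proof.* (a) Colimits commute with colimits, so a pointwise colimit of cokernel-preserving functors preserves cokernels.

(b) Arbitrary products are exact in $\mathrm{Vect}$, so if $F_i(X)\to F_i(Y)\to F_i(Z)\to0$ is exact for all $i$, so is the product of these sequences.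

(c) We check the four hypotheses. Cocompleteness is (a). Local smallness holds because $\mathcal E$ is small.

**Co-well-powered.** Let $\alpha:F\to F'$ be epi in $D$. Its pointwise cokernel $Q$ lies in $D$ by (a). The projection $F'\to Q$ and the zero map agree after composing with $\alpha$, so they are equal; the projection is surjective, so $Q=0$. Thus $\alpha$ is pointwise surjective, and as a quotient of $F$ it is determined by its pointwise kernel. This is a subfunctor of $F$ (perhaps not in $D$), and the subfunctors of $F$ form a set.

**Small generating set.** We show that every element of every $F\in D$ lies in a subfunctor that is in $D$ and has bounded size. Choose an infinite cardinal $\lambda\ge|\mathbb K|,|\mathrm{Mor}\,\mathcal E|$, and for each $u:X\to Y$ in $\mathcal E$ a cokernel $q:Y\to Z$ in $\mathcal E$. Let $F\in D$, $a\in F(Z_0)$. Starting from $\{a\}$, close off in countably many steps under: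

* linear combinations (in each $F(Z)$, including the zero vector);
* all maps $F(u)$, $u\in\mathrm{Mor}\,\mathcal E$;
* for each $u:X\to Y$ with chosen cokernel $q:Y\to Z$: chosen preimages under $F(q)$ in $F(Y)$ of elements of $F(Z)$, and chosen preimages under $F(u)$ in $F(X)$ of elements of $\ker F(q)\subset F(Y)$.

The preimages exist because $F(X)\to F(Y)\to F(Z)\to0$ is exact. If a stage has at most $\lambda$ elements in total over all objects, then so has the next: there are at most $\lambda$ scalars, objects and morphisms. So the union of the stages is a linear subfunctor $F_0\subset F$ with $a\in F_0(Z_0)$ and $\sum_{Z\in\mathcal E}|F_0(Z)|\le\lambda$. By the third condition $F_0(X)\to F_0(Y)\to F_0(Z)\to0$ is exact for every chosen cokernel: an element of $F_0(Z)$ has a preimage in $F_0(Y)$, and an element of $F_0(Y)$ killed by $F(q)$ has a preimage in $F_0(X)$. Other cokernels are isomorphic to the chosen ones, so $F_0\in D$.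

Up to isomorphism there is only a set of functors $F_0$ of this size. They generate $D$: if two maps $F\to F'$ differ at $a\in F(Z_0)$, they differ on the corresponding $F_0\to F$. $\square$

Lemma 3(b) speaks of products only. That is no accident.

**Example 3 (kernels in $D$ are not pointwise).** In Example 1, take for $\mathcal E$ the finite-dimensional comodules, let $U:\mathcal E\to\mathrm{Vect}$ be the forgetful functor, which is in $D$, and consider $t:U\to U$. The pointwise kernel $N(Z)=\ker(t\text{ on }Z)$ has $N(J_n)=t^{n-1}J_n\ne0$, but the surjection $J_{n+1}\to J_n$ sends $N(J_{n+1})=t^nJ_{n+1}$ to $0$, so $N\notin D$. The kernel of $t$ in $D$ is $0$. Indeed, let $\alpha:F\to U$ be in $D$ with $t\alpha=0$. Any $g\in F(J_n)$ lifts to $g'\in F(J_{n+1})$, since $F$ is right exact. By naturality $\alpha(g)$ is the image of $\alpha(g')\in N(J_{n+1})$, which is $0$. Every finite-dimensional comodule $Z$ is a quotient of a finite sum $J$ of objects $J_n$, and $F(J)\to F(Z)$ is surjective, so $\alpha=0$. Hence evaluation at $J_n$, as a functor $D\to\mathrm{Vect}$, does not preserve this kernel.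

## 7. Every cocontinuous functor on $D$ is some $\varepsilon_X$

Let $G:D\to\mathrm{Vect}$ be cocontinuous and linear. By Lemma 3(c) it has a right adjoint $G^R:\mathrm{Vect}\to D$. The bijection $\mathrm{Nat}(F,G^R(V))\to\mathrm{Hom}(G(F),V)$, $f\mapsto(\text{counit})\circ G(f)$, is linear because $G$ is; hence $G^R$, which is defined on maps through these bijections, is linear. For $Z\in\mathcal E$ put
$$T_Z:\mathrm{Vect}\to\mathrm{Vect},\qquad T_Z(V)=G^R(V)(Z).$$
We want $T_Z(V)\cong\mathrm{Hom}(L(Z),V)$ for some space $L(Z)$. A linear functor need not have this form: $V\mapsto V^{(\mathbb N)}$ does not preserve products (with $V=\mathbb K^{\mathbb N}$, the sequence $(e_n)_n$ of unit vectors lies in $(\mathbb K^{(\mathbb N)})^{\mathbb N}$ and does not come from $(\mathbb K^{\mathbb N})^{(\mathbb N)}$). So we must show that $T_Z$ preserves limits. One is tempted to say that $G^R$ preserves limits as a right adjoint and that evaluation at $Z$ does too. Example 3 shows that the second half is false for kernels. What saves us is that $T_Z$ only has to preserve kernels *of maps in $\mathrm{Vect}$*, and there kernels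 split.

**Step 1: $T_Z$ preserves all small limits.** *Products:* $G^R$ preserves them as a right adjoint, and products in $D$ are pointwise by Lemma 3(b). *Kernels:* let $u:V\to V''$ be linear and choose $V_1$ with $V=\ker u\oplus V_1$. Then $T_Z(V)=T_Z(\ker u)\oplus T_Z(V_1)$ by linearity. On the first summand $T_Z(u)$ is $T_Z(0)=0$. On the second it is $T_Z(u|_{V_1})$; the map $u|_{V_1}$ is a split monomorphism, as $u(V_1)$ has a complement in $V''$, so $T_Z(u|_{V_1})$ is a split monomorphism too, hence injective. Therefore $\ker T_Z(u)=T_Z(\ker u)$. *General limits:* the equalizer of $f,g$ is $\ker(f-g)$, so the linear functor $T_Z$ preserves equalizers, and every small limit is an equalizer of two maps between products.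

**Step 2: $T_Z$ is representable.** $\mathrm{Vect}$ is complete, locally small, well-powered, and has the cogenerator $\mathbb K$. By the special adjoint functor theorem $T_Z$ has a left adjoint $\Lambda_Z$. Put $L(Z)=\Lambda_Z(\mathbb K)$. Then
$$T_Z(V)\cong\mathrm{Hom}(\mathbb K,T_Z(V))\cong\mathrm{Hom}(L(Z),V),$$
naturally in $V$. The inverse sends $f:L(Z)\to V$ to $T_Z(f)(u_Z)$ for a universal element $u_Z\in T_Z(L(Z))$, so these isomorphisms are linear.

**Step 3: $L$ is a functor of $Z$.** A map $w:Z\to Z'$ in $\mathcal E$ induces $G^R(V)(w):T_Z(V)\to T_{Z'}(V)$, natural in $V$; that is, a natural transformation $\mathrm{Hom}(L(Z),-)\to\mathrm{Hom}(L(Z'),-)$. By Yoneda it is precomposition with a unique linear map $L(w):L(Z')\to L(Z)$. By uniqueness $w\mapsto L(w)$ is functorial, and it is linear in $w$ because $G^R(V)$ is a linear functor. So $L:\mathcal E^{op}\to\mathrm{Vect}$ is a linear functor and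
$$G^R(V)(Z)\cong\mathrm{Hom}(L(Z),V)\quad\text{naturally in }Z\text{ and }V.\tag{2}$$

**Step 4: $L$ is left exact.** This is what lets us apply Lemma 1. Let $X\to Y\to Z\to0$ be a cokernel diagram in $\mathcal E$. Since $G^R(\mathbb K)\in D$, (2) with $V=\mathbb K$ shows that
$$L(X)^*\to L(Y)^*\to L(Z)^*\to0$$
is exact. The functor $V\mapsto V^*$ is faithful, so composites vanish in the original sequence if they vanish in the dual one; it is exact, so the dual of a homology space is the homology of the dual sequence; and $H^*=0$ forces $H=0$. So it reflects exactness, and $0\to L(Z)\to L(Y)\to L(X)$ is exact. Hence $L\in\mathrm{Lex}(\mathcal E^{op},\mathrm{Vect})$.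

**Step 5: conclusion.** By Lemma 1, $L\cong yX$ for some $X\in\mathcal C$. Then (2) reads $G^R(V)\cong\mathrm{Hom}(yX(-),V)=R_X(V)$, naturally in $V$. So $G^R\cong R_X$, and since left adjoints are unique, $G\cong\varepsilon_X$. Thus $\varepsilon$ is essentially surjective.

## 8. Morphisms: the mate of $\varepsilon_f$ is precomposition with $yf$

It remains to show that $\varepsilon$ is fully faithful. Natural transformations between left adjoints are hard to see; we turn them into transformations between right adjoints, where Yoneda applies.

**Step 1: a bijection.** As $\varepsilon_X\dashv R_X$ and $\varepsilon_Y\dashv R_Y$, there is a bijection $\mathrm{Nat}(\varepsilon_X,\varepsilon_Y)\cong\mathrm{Nat}(R_Y,R_X)$, taking mates: $\alpha$ corresponds to the unique $\beta$ such that, for all $F$ and $V$, precomposition with $\alpha_F$, as a map $\mathrm{Hom}(\varepsilon_YF,V)\to\mathrm{Hom}(\varepsilon_XF,V)$, is under the adjunctions composition with $\beta_V$, as a map $\mathrm{Nat}(F,R_Y(V))\to\mathrm{Nat}(F,R_X(V))$. A natural transformation $R_Y\to R_X$ is a family of linear maps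
$$\mathrm{Hom}(yY(Z),V)\to\mathrm{Hom}(yX(Z),V)$$
natural in $V$ and $Z$. By Yoneda in $V$ this is a family of linear maps $yX(Z)\to yY(Z)$ natural in $Z$, and by Lemma 1 this is a morphism $X\to Y$. Altogether $\mathrm{Nat}(\varepsilon_X,\varepsilon_Y)\cong\mathrm{Hom}_{\mathcal C}(X,Y)$.

**Step 2: the bijection is inverse to $f\mapsto\varepsilon_f$.** Let $f:X\to Y$. The map $\varepsilon_f(F)=\widehat F(f):\widehat F(X)\to\widehat F(Y)$ sends the class of $a$ at $(Z,z)$ to the class of $a$ at $(Z,fz)$. So precomposition with it, $\mathrm{Hom}(\widehat F(Y),V)\to\mathrm{Hom}(\widehat F(X),V)$, sends a compatible family $(\varphi_{(Z,z)})_{(Z,z)\in\mathcal E\downarrow Y}$ to $(\varphi_{(Z,fz)})_{(Z,z)\in\mathcal E\downarrow X}$. Under (1), the first family is the transformation $F\to R_Y(V)$ given by $a\mapsto\big(z\mapsto\varphi_{(Z,z)}(a)\big)$, and the second is $a\mapsto\big(z\mapsto\varphi_{(Z,fz)}(a)\big)$, that is, the first followed by precomposition with $yf$ inside $\mathrm{Hom}(-,V)$. So the mate of $\varepsilon_f$ is precomposition with $yf$, which Step 1 sends to $f$. Hence $f\mapsto\varepsilon_f$ is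 bijective.

So $\varepsilon$, and with it $\mathrm{dd}$, is an equivalence. This proves Theorem B, and by Section 2 also Theorem A. $\blacksquare$

## 9. The measure algebra: a nonzero category with zero dual

The dimension of $C$ did not matter. The word "finitely" in Theorem B does.

**Theorem C.** Over every field $\mathbb K$ there is a nonzero locally $\aleph_1$-presentable $\mathbb K$-linear category $\mathcal C$ with $\mathcal C^*\simeq0$. In particular it is not reflexive, so "finitely" cannot be weakened to "$\aleph_1$-" in Theorem B.

(It is not needed for Theorem A.) Recall that $M$ is *orthogonal* to a map $s:A\to A'$ if $\mathrm{Hom}(A',M)\to\mathrm{Hom}(A,M)$, composition with $s$, is bijective. An object is *$\aleph_1$-presentable* if its $\mathrm{Hom}$ functor preserves $\aleph_1$-filtered colimits; a countable direct sum of vector space copies of $\mathbb K$ is an example in $\mathrm{Vect}$.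

**Step 1: the category.** Let $B$ be the measure algebra of $[0,1]$ (Borel sets modulo Lebesgue-null sets), as a poset. Let $\mathcal C$ be the full subcategory of $[B^{op},\mathrm{Vect}]$ of those $M$ for which
$$M\Big(\bigvee b_n\Big)\to\prod_nM(b_n)$$
is an isomorphism for every countable, possibly empty, family of pairwise disjoint $b_n$. Let $\mathbb K[B(-,b)]$ be the presheaf with value $\mathbb K$ at $c\le b$ and $0$ elsewhere; maps from it to $M$ are the elements of $M(b)$. So $\mathcal C$ consists of the objects orthogonal to the set of maps $\bigoplus_n\mathbb K[B(-,b_n)]\to\mathbb K[B(-,\bigvee b_n)]$, which are maps between $\aleph_1$-presentable objects. By Adámek–Rosický, Thm. 1.39, $\mathcal C$ is reflective in $[B^{op},\mathrm{Vect}]$ and locally $\aleph_1$-presentable.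

**Step 2: $\mathcal C\ne0$.** Let $M(b)$ be the space of functions $b\to\mathbb K$ with countable image and Borel fibers, modulo equality almost everywhere. To avoid choosing a representative of $b$, extend by zero: $M(b)$ consists of the classes $f$ of such functions on $[0,1]$ with $f\cdot1_b=f$, and restriction along $c\le b$ is $f\mapsto f\cdot1_c$. Sums are allowed, since a fiber of $f+g$ is a countable union of intersections of fibers. Countably many such functions on disjoint $b_n$ glue uniquely: represent the $b_n$ by disjoint Borel sets; the glued function has countable image and Borel fibers; and a countable union of null sets is null. The empty family gives $M(0)=0$. So $M\in\mathcal C$, and $M(1)$ contains the constant $1\neq0$.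

**Step 3: the objects $P_b$ and their projections.** Let $P_b$ be the reflection of $\mathbb K[B(-,b)]$ in $\mathcal C$, so $\mathrm{Hom}(P_b,M)=M(b)$ for $M\in\mathcal C$. For $c\le b$ let $\iota^b_c:P_c\to P_b$ be the induced map. As $\mathrm{Hom}(P_0,P_0)=P_0(0)=0$, we have $P_0=0$. If $b=\bigvee b_n$ is a countable disjoint join, then
$$\mathrm{Hom}(P_b,M)=M(b)\cong\prod M(b_n)=\mathrm{Hom}\Big(\bigoplus_nP_{b_n},M\Big),$$
so by Yoneda the maps $\iota^b_{b_n}$ induce an isomorphism $\bigoplus_nP_{b_n}\cong P_b$ (coproduct in $\mathcal C$).

For $c\le b$ let $p^b_c:P_b=P_c\oplus P_{b\setminus c}\to P_c$ be the projection. For $c\le c'\le b$ we claim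
$$p^{c'}_c\,p^b_{c'}=p^b_c .\tag{3}$$
Check this on the summands of $P_b=P_c\oplus P_{c'\setminus c}\oplus P_{b\setminus c'}$. On $P_c$, which maps to $P_b$ through $P_{c'}$, the left side is $p^{c'}_c\iota^{c'}_c=\mathrm{id}$, and so is the right side. On $P_{c'\setminus c}$ the left side is $p^{c'}_c\iota^{c'}_{c'\setminus c}=0$, and the right side vanishes because $c'\setminus c\le b\setminus c$. On $P_{b\setminus c'}$ the left side vanishes by the definition of $p^b_{c'}$, and the right side because $b\setminus c'\le b\setminus c$. Similarly, the projections of $P_b=\bigoplus_nP_{b_n}$ are the $p^b_{b_n}$: these are the identity on $P_{b_n}$ and vanish on $P_{b_m}$, $m\ne n$, because $b_m\le b\setminus b_n$.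

**Step 4: the $P_b$ generate.** Every presheaf is the cokernel of a map between direct sums of presheaves $\mathbb K[B(-,b)]$. The reflector preserves colimits and fixes the objects of $\mathcal C$ up to isomorphism, so every object of $\mathcal C$ is the cokernel of a map between direct sums of objects $P_b$. Hence a functor $F\in\mathcal C^*$ with $F(P_b)=0$ for all $b$ is zero.

**Step 5: a nonzero element would survive infinitely many halvings.** Let $F\in\mathcal C^*$ and suppose $0\ne x\in F(P_b)$. For $c\le b$ put $x_c=F(p^b_c)(x)\in F(P_c)$; so $x_b=x$. Let $c\le b$ be a countable disjoint join $c=\bigvee d_n$. As $F$ is cocontinuous, $F(P_c)=\bigoplus_nF(P_{d_n})$, and by (3) the component of $x_c$ at $n$ is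
$$F(p^c_{d_n})(x_c)=F(p^c_{d_n}p^b_c)(x)=x_{d_n}.\tag{4}$$
Put $b_0=b$. Given $b_n$ with $x_{b_n}\ne0$ (so $b_n\ne0$, as $P_0=0$), split $b_n=b'\vee b''$ disjointly with halves of equal measure. By (4) the components of $x_{b_n}$ are $x_{b'}$ and $x_{b''}$, so one of them is nonzero; let $b_{n+1}$ be the corresponding half. The measures tend to $0$, so $\bigwedge b_n=0$.

**Step 6: a direct sum allows only finitely many components.** Put $c_n=b_n\setminus b_{n+1}$. Since $\bigwedge b_n=0$, we have the disjoint joins $b=\bigvee_{n\ge0}c_n$ and $b_N=\bigvee_{n\ge N}c_n$. As $F(P_b)=\bigoplus_nF(P_{c_n})$ and, by (4), $x$ has the components $x_{c_n}$, there is $N$ with $x_{c_n}=0$ for all $n\ge N$. But $F(P_{b_N})=\bigoplus_{n\ge N}F(P_{c_n})$, and by (4) the components of $x_{b_N}$ are these $x_{c_n}$, $n\ge N$. So $x_{b_N}=0$, contradicting the choice of $b_N$.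

Hence $F(P_b)=0$ for all $b$, so $F=0$ by Step 4. Thus $\mathcal C^*\simeq0$ and $\mathcal C^{**}\simeq0\not\simeq\mathcal C$. $\blacksquare$
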